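# Coalescing killed walks and Gaussian limits of the noisy voter density

## Walks that move, merge and die

Fix a finite set $V$, an irreducible transition matrix $P$ on $V$ with stationary law $\pi$, and a number $p\in(0,1]$. Give every vertex an independent rate-1 Poisson clock on the time line $(-\infty,0]$. At each ring of the clock of $x$, independently of everything else, do one of two things: with probability $1-p$ draw an arrow from $x$ to a vertex $y$ chosen with law $P(x,\cdot)$; with probability $p$ put down a noise mark, which carries a fresh fair bit in $\{0,1\}$.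

Now start a walker at each vertex at time $0$ and let it run *backward* in time. When the clock of the vertex where it sits rings, it follows the arrow if there is one, and it is killed if there is a noise mark. So one walker moves at rate $1-p$ according to $P$ and is killed at rate $p$. Two walkers at distinct vertices use independent clocks, so they are independent until they meet; from then on they use the same clock, so they stay together for ever. They *coalesce*. Since $p>0$, every walker is killed after an almost surely finite time.

**Definition (cluster).** Two vertices are in the same cluster if their walkers coalesce before being killed. Write $C_x$ for the cluster of $x$, and $\pi(C)=\sum_{x\in C}\pi(x)$.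

The clusters form a random partition of $V$. All walkers of a cluster are killed by the same noise mark, and different clusters are killed by different marks. Give each vertex $x$ the bit $\xi(x)$ on the mark that kills its walker. The partition depends only on the arrows and on the positions of the marks, so conditionally on the partition, the clusters receive independent fair bits.

**Example (two vertices).** Let $V=\{1,2\}$ and $P(1,2)=P(2,1)=1$. Watch the first ring of either clock. With probability $1-p$ it is an arrow, and the walkers merge; otherwise one walker is killed alone. So there is one cluster with probability $1-p$, and two clusters with probability $p$.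

This picture is for the study of one number: the weighted fraction of ones, $S=\sum_x\pi(x)\xi(x)$. It is a sum of cluster masses $\pi(C)$ with independent fair bits, and we ask when its normalized fluctuations are Gaussian.

## The noisy voter model and a conjecture about its density

**Definition (noisy voter model).** $\mathrm{NVM}(V,P,p)$ is the discrete-time chain on $\{0,1\}^V$ in which, at each step, a uniformly chosen vertex $x$ adopts, with probability $1-p$, the current opinion of a vertex $y$ chosen with probability $P(x,y)$, and with probability $p$ takes a fresh uniform opinion from $\{0,1\}$.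

For $p>0$ this chain has a unique stationary law $\Gamma$. The $\xi$ built above has law $\Gamma$. To see this, put the marks on all of $\mathbb R$ and define $\xi_t(x)$ by tracing back from $(x,t)$. The law of $\xi_t$ does not depend on $t$. At a ring of $x$ at time $t$, $\xi_t(x)$ equals $\xi_{t-}(y)$ if there is an arrow to $y$, and equals a fresh bit if there is noise. So $(\xi_t)$ is the chain in which updates occur at rate $|V|$ and each update is a step of the discrete kernel $K$. Its generator is $|V|(K-I)$, which has the same invariant law as $K$.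

**Formulas for one model.** A *killed walk* is a pair $(Y,\zeta)$, where $Y$ is a rate-$(1-p)$ walk with kernel $P$ and $\zeta\sim\mathrm{Exp}(p)$ is independent of $Y$. For independent killed walks $Y^1,Y^2,\dots$ let $\tau_{ij}=\inf\{t\ge0:Y^i_t=Y^j_t\}$ (possibly $\infty$, with $e^{-\infty}=0$), and put
$$h(x,y)=\mathbb P_{x,y}(\tau_{12}<\zeta_1\wedge\zeta_2)=\mathbb E_{x,y}e^{-2p\tau_{12}},\qquad \bar h(x)=\sum_y\pi(y)h(x,y),\qquad q=\sum_x\pi(x)\bar h(x).\tag{1}$$
Thus $h(x,y)$ is the probability that $x,y$ share a cluster, $\bar h(x)=\mathbb E\pi(C_x)$, and $q$ is the probability that two independent $\pi$-chosen vertices share a cluster. Put $\varepsilon_x=2\xi(x)-1$. Then $\mathbb E\varepsilon_x=0$; also $\mathbb E\varepsilon_x\varepsilon_y=h(x,y)$, because the two signs are equal if the vertices share a cluster and are independent fair signs otherwise. Since $S-\frac12=\frac12\sum_x\pi(x)\varepsilon_x$, with $\sigma^2=\mathrm{Var}(S)$ and $W=(S-\mathbb ES)/\sigma$ we get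
$$\sigma^2=\frac q4,\qquad W=q^{-1/2}\sum_x\pi(x)\varepsilon_x,\qquad c(x):=\mathrm{Corr}(\xi(x),S)=\frac{\bar h(x)}{\sqrt q}\in[0,1].\tag{2}$$
In particular $\bar h\le\sqrt q$ everywhere, since a correlation is at most $1$. Put $\pi^*=\max_x\pi(x)$ and $\nu=(\sum_x\pi(x)^2)^{1/2}$. As $h(x,x)=1$, we have $q\ge\nu^2>0$.

If $p<1$, slow time down: a pair of rate-$(1-p)$ walks meets at time $M/(1-p)$, where $M$ is the meeting time of two independent rate-1 walks. Hence
$$h(x,y)=\mathbb E_{x,y}e^{-\lambda M},\qquad q=\mathbb E_{\pi\otimes\pi}e^{-\lambda M},\qquad \lambda=\frac{2p}{1-p}.\tag{3}$$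
None of this used reversibility.

**The conjecture.** Take a sequence of models with $p_n\in(0,1]$ and $P_n$ reversible, and give $S_n,\sigma_n,W_n,\pi_n^*,\nu_n$ the obvious meaning. Let $M_n$ be the meeting time of two independent rate-1 walks started from $\pi_n$. Two effects compete: walkers merge, on the scale $\mathbb E(M_n)$, and are killed, on the scale $1/p_n$. If $p_n\mathbb E(M_n)\to0$, merging wins, and it is known that $S_n\Rightarrow\mathrm{Ber}(1/2)$. The conjecture in question comes from Richard Pymar and Nicolás Rivera, "Asymptotic behaviour of the noisy voter model density process" (arXiv:2112.01478, 2021), and concerns the other extreme: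

> If $P_n$ is reversible, $\pi_n^*/\nu_n\to0$ and $p_n\mathbb E(M_n)\to\infty$, then $W_n\Rightarrow\mathcal N(0,1)$.

The conjecture is false. These notes prove that, find an exact criterion for the Gaussian limit, and give an extra hypothesis under which the conclusion does hold.

## Two vertices, pure noise, complete graphs

**Two vertices.** In the example above $h(1,2)=1-p$. Check this against the forward dynamics: after any update the two opinions agree with probability $(1-p)+\frac p2=1-\frac p2$, so $\mathbb E\varepsilon_1\varepsilon_2=2(1-\frac p2)-1=1-p$. Then $q=\frac12+\frac12(1-p)=1-\frac p2$.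

**Pure noise, $p=1$.** Walkers never move, clusters are single vertices, the bits are independent. So $h(x,y)=\mathbf 1\{x=y\}$, $\bar h=\pi$, $q=\nu^2$, $c(x)=\pi(x)/\nu$, and $\max_xc(x)=\pi^*/\nu$. The hypothesis $\pi^*_n/\nu_n\to0$ is therefore the usual requirement that no single summand dominates. Here
$$\mathbb EW^4=3-2\nu^{-4}\sum_x\pi(x)^4 .$$

**Complete graphs.** Let $P$ be simple random walk on $K_n$, $n\ge2$. From distinct vertices, a pair of dual walks meets at rate $2(1-p)/(n-1)$ and suffers a killing at rate $2p$, so for $x\ne y$
$$h(x,y)=\frac{(1-p)/(n-1)}{(1-p)/(n-1)+p}=\frac{1-p}{1+p(n-2)},\qquad q=\frac1n+\Big(1-\frac1n\Big)h(x,y).$$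
For $n=2$ this gives $1-p$ again. Also $\mathbb E(M)=(1-\frac1n)\frac{n-1}2$. If $p_n\mathbb E(M_n)\to\infty$ then the number of vertices tends to infinity, $p_n|V_n|\to\infty$, hence $q_n\to0$. The Corollary below says that on vertex-transitive models $W_n\Rightarrow\mathcal N(0,1)$ exactly when $\sigma_n\to0$. So the conjecture holds for complete graphs.

## Two cliques: a large mean with half the mass near zero

Since $|S_n-\frac12|\le\frac12$, we have $|W_n|\le1/(2\sigma_n)$. A Gaussian limit is unbounded, so it forces $\sigma_n\to0$, that is, $q_n\to0$. A sensible first attempt at the conjecture is to show that $p\,\mathbb E(M)\to\infty$ makes $q=\mathbb E e^{-\lambda M}$ small. But Jensen's inequality gives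
$$q=\mathbb Ee^{-\lambda M}\ge e^{-\lambda\,\mathbb E M},$$
which is the wrong direction: it shows that a small $q$ needs a large $\lambda\mathbb EM$. A large mean does not prevent $M$ from being small half of the time. Two cliques joined by a thin bridge realize this.

**Theorem 1.** Let $G_m$ be two copies of $K_m$ joined by one edge, $P_m$ simple random walk on $G_m$, $p_m=m^{-3/2}$. Then $P_m$ is reversible, $\pi^*_m/\nu_m\to0$ and $p_m\mathbb E(M_m)\to\infty$, but $\liminf\sigma_m^2\ge1/8$. Hence $\limsup_m\|W_m\|_\infty\le\sqrt2$, and $W_m\not\Rightarrow\mathcal N(0,1)$.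

*Proof.* Take $m\ge2$ and drop the index. Let $A,B$ be the cliques.

**Step 1: the static quantities.** This checks $\pi^*/\nu\to0$. Simple random walk on a graph is reversible with $\pi(x)=\deg(x)/(2|E|)$. Here $|E|=m(m-1)+1$, $\pi(A)=\pi(B)=\frac12$, and the largest degree is $m$ (at the bridge ends), so $\pi^*=m/(2|E|)$. By Cauchy–Schwarz $\nu^2\ge1/|V|=1/(2m)$. So $\pi^*/\nu\le m\sqrt{2m}/(2|E|)\to0$.

**Step 2: crossings are rare.** This controls how long a walk stays in its clique. A stationary rate-1 walk crosses the bridge from a given end at rate $\frac{m}{2|E|}\cdot\frac1m=\frac1{2|E|}$, so the expected number of crossings in $[0,t]$ is $t/|E|$. For two walks, $\mathbb P(\text{some crossing by }t)\le2t/|E|$.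

**Step 3: the mean is large.** This checks the hypothesis of the conjecture. Two walks that start in different cliques (probability $\frac12$) have not met before a crossing. With $t=|E|/8$,
$$\mathbb EM\ge t\,\mathbb P(M>t)\ge t\Big(\frac12-\frac{2t}{|E|}\Big)=\frac{|E|}{32},\qquad p\,\mathbb EM\ge\frac{m^{-3/2}(m(m-1)+1)}{32}\to\infty .$$

**Step 4: the variance stays large.** This is where the conjecture breaks. While both walks are in the same clique at distinct vertices, each jumps onto the other at rate at least $1/m$. So from every such state, the rate of a meeting is at least $2/m$, and for walks starting in the same clique the probability of neither meeting nor crossing up to time $s$ is at most $e^{-2s/m}$. With $s=m^{5/4}$,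
$$\mathbb P(M\le s)\ge\frac12-e^{-2s/m}-\frac{2s}{|E|}\to\frac12,$$
since $s/m=m^{1/4}\to\infty$ and $s/|E|\to0$. Also $ps=m^{-1/4}\to0$, so $\lambda s\to0$. By (3), $q\ge e^{-\lambda s}\,\mathbb P(M\le s)$, so $\liminf q\ge\frac12$ and $\liminf\sigma^2\ge\frac18$.

**Step 5: no Gaussian limit.** From $|W|\le1/(2\sigma)$ we get $\limsup\|W\|_\infty\le\frac12\sqrt8=\sqrt2$. So $\mathbb P(|W|>2)=0$ for large $m$, whereas $\mathbb P(|\mathcal N(0,1)|>2)>0$. Hence $W_m\not\Rightarrow\mathcal N(0,1)$. $\blacksquare$

## A criterion, a sufficient condition, and its limit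

Could one repair the conjecture by adding $\sigma_n\to0$? Theorem 4 will say no. A precise criterion is needed first. Let $P$ be irreducible with stationary law $\pi$, *not necessarily reversible*, and $p\in(0,1]$. Put
$$c_*=\max_xc(x),\qquad \delta=1-\tfrac13\mathbb EW^4 .$$
Recall $(2k-1)!!=1\cdot3\cdots(2k-1)$, which is the number of perfect matchings of $2k$ labels and also the $2k$-th moment of $\mathcal N(0,1)$; and $(2k)!=(2k-1)!!\,2^kk!$.

**Theorem 2.** (i) For every $k\ge1$, $(2k-1)!!\,\big(1-\binom k2\delta\big)\le\mathbb EW^{2k}\le(2k-1)!!$, and for all $z\in\mathbb C$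
$$\big|\mathbb Ee^{zW}-e^{z^2/2}\big|\le\tfrac{|z|^4}8\,e^{|z|^2/2}\,\delta .$$
(ii) Let $Z_*$ be the meeting place of two independent $\pi$-started dual walks, conditioned to meet before either is killed. Then
$$\tfrac13\mathbb E[c(Z_*)^2]\le\delta\le4\,\mathbb E[c(Z_*)^2],\qquad\tfrac1{27}c_*^6\le\delta\le4c_*^2 .$$
(iii) For any sequence of models the following are equivalent: (a) $W_n\Rightarrow\mathcal N(0,1)$; (b) $\mathbb EW_n^4\to3$; (c) $\max_x\mathrm{Corr}(\xi_n(x),S_n)\to0$; (d) $\max_C\pi_n(C)/\sigma_n\to0$ in probability, the maximum being over clusters.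

**Corollary.** (1) $c_*\ge2\sigma$ and $c_*\ge\pi^*/(2\sigma)$, so $\sigma_n\to0$ and $\pi_n^*/\sigma_n\to0$ are necessary for a Gaussian limit. (2) If $P_n$ is vertex-transitive, then $W_n\Rightarrow\mathcal N(0,1)$ iff $\sigma_n\to0$. (3) If $\pi_n^*/(p_n\nu_n)\to0$ then $W_n\Rightarrow\mathcal N(0,1)$.

For reversible $P$, the matrix $I-P$ is self-adjoint in $L^2(\pi)$ with eigenvalues in $[0,2]$, and $0$ is a simple eigenvalue. Let $1/t_{\rm rel}$ be its smallest nonzero eigenvalue. For example, on $K_n$ the nonzero eigenvalues all equal $n/(n-1)$, so $t_{\rm rel}=(n-1)/n$.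

**Theorem 3.** Let $P_n$ be reversible. If $p_n\mathbb E(M_n)\to\infty$ and $p_nt_{\rm rel}\to0$, then $W_n\Rightarrow\mathcal N(0,1)$. (The condition $\pi^*_n/\nu_n\to0$ is not needed.)

**Theorem 4.** There are reversible models with $\pi^*_n/\nu_n\to0$, $p_n\mathbb E(M_n)\to\infty$, $\sigma_n\to0$, $t_{\rm rel}/\mathbb E(M_n)\to0$ and $p_nt_{\rm rel}=1$ for which $W_n\not\Rightarrow\mathcal N(0,1)$.

So in Theorem 3 the condition $p_nt_{\rm rel}\to0$ cannot be relaxed to $p_nt_{\rm rel}=O(1)$. In the two-clique example, $p_nt_{\rm rel}$ is far from $0$: the function $f=\mathbf 1_A-\mathbf 1_B$ has variance $1$ and $\langle f,(I-P)f\rangle_\pi=\frac12\sum_{x,y}\pi(x)P(x,y)(f(x)-f(y))^2=\frac12\cdot2\cdot\frac1{2|E|}\cdot4=\frac2{|E|}$, so $t_{\rm rel}\ge|E|/2$ and $p_mt_{\rm rel}\to\infty$.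

**A conditional central limit theorem, and where it stops.** The cluster picture suggests a proof that (d) implies (a). Given the partition, $W=\sum_Ca_C\varepsilon_C$ with $a_C=\pi(C)/\sqrt q$ and independent fair signs $\varepsilon_C$. If $\max_Ca_C$ is small, Lindeberg's theorem says that $W$ is nearly Gaussian with variance $Q=\sum_Ca_C^2$. But $Q$ is random. It satisfies $\mathbb EQ=1$, and we would need $Q\to1$ in probability. With $X_1,\dots,X_4$ independent of law $\pi$, and $\sim$ for "same cluster",
$$\mathbb EQ^2=q^{-2}\,\mathbb P(X_1\sim X_2,\ X_3\sim X_4).$$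
Each of the two events has probability $q$, but their four walkers interact by coalescing, and nothing said so far bounds the dependence. The attempt stops there. The way past is to compute moments of $W$ with walkers that *annihilate* in pairs. Such a system can be run on fully independent walks, and its success is compared with independent pair meetings.

## Annihilating pairs and all moments of $W$

Take $N=2k$ independent killed walks $Y^1,\dots,Y^N$ from $x_1,\dots,x_N$ and an independent uniformly random order on the pairs of labels.

**Definition (annihilating system).** All labels are present at first. Whenever two present walks coincide, remove a coincident present pair, choosing the smallest one in the random order; repeat until no present walks coincide. The system *fails* if a present walk is killed, and *succeeds* if all walks get removed. On success, the removed pairs form a perfect matching of the labels.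

Each walk is eventually killed, so almost surely the system either fails or succeeds. At a time $t>0$ almost surely at most one walk jumps, and present walks were at distinct places just before, so at most one present pair coincides. Ties occur only at $t=0$.

**Example.** Let $p=1$, so walks stand still. From $(a,a,a,a)$ the system succeeds, with a matching picked by the random order; and indeed $\mathbb E\varepsilon_a^4=1$. From $(a,a,a,b)$, $b\ne a$, one pair is removed at $a$ and then the system fails; and indeed $\mathbb E\varepsilon_a^3\varepsilon_b=0$. In the first case the sum over the three matchings of $\prod h$ is $3$, which counts the coincidence three times. Bounding such overcounting is the point of this section.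

**Lemma 1.** $\mathbb E\prod_i\varepsilon_{x_i}=\mathbb P(\text{success})$, for each fixed order and hence for the random one.

*Proof.* Induct on $N$; for $N=0$ both sides are $1$. Follow the dual walks from $x_1,\dots,x_N$ until the first coincidence or killing. Up to then they sit at distinct vertices and use independent clocks, so they have the law of the independent killed walks. If a killing comes first, the killed walk is alone at its vertex and reads a fresh bit, independent of the past and of everything the other walks read. So the conditional expectation of the product is $0$, and the annihilating system has failed. If a coincidence comes first, let $i,j$ be the pair that the system removes. These two dual walks coalesce, so $\varepsilon_{x_i}\varepsilon_{x_j}=1$ and the two labels may be deleted from the product. By the Markov property we continue with $N-2$ walks from their present positions, and the system does the same. The induction hypothesis finishes the proof. $\square$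

**Step 1: an upper bound for each matching.** For a matching $\mathfrak m$ let
$$G_{\mathfrak m}=\bigcap_{\{i,j\}\in\mathfrak m}\{\tau_{ij}<\zeta_i\wedge\zeta_j\},\qquad\mathbb P(G_{\mathfrak m})=\prod_{\{i,j\}\in\mathfrak m}h(x_i,x_j),$$
the product because disjoint pairs of walks are independent. If the system succeeds with matching $\mathfrak m$, each pair of $\mathfrak m$ is removed at its first meeting time, while alive: had the two met earlier, both present, at least one of them would have been removed then. So success with $\mathfrak m$ is contained in $G_{\mathfrak m}$.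

**Step 2: what can go wrong.** This step identifies the difference of the two events. Suppose $G_{\mathfrak m}$ occurs but success with $\mathfrak m$ does not. We claim that *some removed pair is not in $\mathfrak m$*. Suppose all removed pairs are in $\mathfrak m$. If the system fails, some walk $i$ is killed while present; let $j$ be its partner in $\mathfrak m$. Then $\tau_{ij}<\zeta_i\wedge\zeta_j$. At $\tau_{ij}$, $i$ is still present, and so is $j$, since $j$ could only have been removed together with $i$. They coincide, so one of them is removed at time $\tau_{ij}$, hence both are, as a pair. This contradicts the presence of $i$ at $\zeta_i$. So the system does not fail; it succeeds, with $\mathfrak m$, against the assumption.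

Let $\{i,k\}$ be the first removed pair outside $\mathfrak m$, removed at time $t$, with $i\in e$, $k\in f$, $e\ne f\in\mathfrak m$. All four walks of $e\cup f$ are present until that removal: the partner of $i$ in $\mathfrak m$ could have been removed earlier only together with $i$, and the same for $k$; and no present walk has been killed. We claim that *in the annihilating system run on $e\cup f$ only, with the same order, $\{i,k\}$ is also the first removed pair*. There was no coincidence among the four before $t$, since it would have removed one of them. If $t>0$, only $i,k$ coincide at $t$ among present walks. If $t=0$, then $\{i,k\}$ was the smallest coincident pair among the present ones at its removal, and all four were present, so it is the smallest coincident pair inside $e\cup f$. Hence the following event occurs: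
$$D_{e,f}=\{\tau_e,\tau_f\text{ precede the killings of their members; the first removed pair in the system }e\cup f\text{ is a cross pair}\},$$
where a cross pair has one label in $e$ and one in $f$.

For $N=4$ and $\mathfrak m=\{e,f\}$ we have $G_{\mathfrak m}\setminus\{\text{success with }\mathfrak m\}=D_{e,f}$ *exactly*. The inclusion $\subset$ was just shown. Conversely, $D_{e,f}\subset G_{\mathfrak m}$, and on $D_{e,f}$ a removed pair is not in $\mathfrak m$.

**Step 3: summing over matchings.** This gives the moment bounds. Let the starting points now be i.i.d. with law $\pi$, and put $D=\mathbb P(D_{\{1,2\},\{3,4\}})$; by exchangeability any two disjoint pairs give the same value. By (2) and Lemma 1, $q^k\,\mathbb EW^{2k}=\mathbb E(\sum_x\pi(x)\varepsilon_x)^{2k}$ is the success probability, and it is the sum over matchings of the probabilities of success with $\mathfrak m$. Each is at most $\mathbb P(G_{\mathfrak m})=q^k$. By Step 2 each is at least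
$$q^k-\sum_{\{e,f\}\subset\mathfrak m}\mathbb P\big(D_{e,f},\ \tau_g\text{ precedes the killings for the other }g\in\mathfrak m\big)=q^k-\tbinom k2q^{k-2}D,$$
because $D_{e,f}$ depends only on the walks in $e\cup f$ and the order, and is independent of the other pairs of walks. There are $(2k-1)!!$ matchings, so
$$(2k-1)!!\Big(q^k-\tbinom k2q^{k-2}D\Big)\le q^k\,\mathbb EW^{2k}\le(2k-1)!!\,q^k,\qquad q^2\,\mathbb EW^4=3(q^2-D),\tag{4}$$
the last by exactness for $N=4$. So $\delta=D/q^2\ge0$, and (4) is the moment bound in Theorem 2(i).

**Step 4: exponential moments.** Replacing every bit by its opposite does not change the law of $\xi$, so odd moments of $W$ vanish. $W$ is bounded, so we may sum the exponential series: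
$$\big|\mathbb Ee^{zW}-e^{z^2/2}\big|\le\sum_k\frac{|z|^{2k}}{(2k)!}(2k-1)!!\binom k2\delta=\delta\sum_k\frac{(|z|^2/2)^k}{k!}\binom k2=\delta\,\frac{|z|^4}8e^{|z|^2/2},$$
where we used $\sum_k\frac{u^k}{k!}\frac{k(k-1)}2=\frac{u^2}2e^u$ with $u=|z|^2/2$. This proves (i). $\blacksquare$

**Remark (the missing concentration).** Given the partition, $\mathbb E[(\sum_Ca_C\varepsilon_C)^4]=3(\sum a_C^2)^2-2\sum a_C^4$, so $\mathbb EW^4=3\,\mathbb EQ^2-2\,\mathbb E\sum_Ca_C^4$. The bound $\mathbb EW^4\le3$ gives $\mathrm{Var}(Q)=\mathbb EQ^2-1\le\frac23\mathbb E\sum_Ca_C^4$. This is the control of $Q$ that the conditional argument lacked.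

## The fourth-moment defect measured at a meeting place

We now estimate $D$ and prove Theorem 2(ii). Take four independent $\pi$-started killed walks with the random order, and let $\zeta=\min_i\zeta_i$. Let $t_0$ be the first coincidence time among the four, and let $F_{ij}$ be the event that $t_0<\zeta$ and the pair chosen at $t_0$ (by the random order, if there is a tie) is $\{i,j\}$. Put
$$A=\mathbb E\big[\mathbf 1_{F_{12}}\,h(Y^1_{t_0},Y^3_{t_0})\,h(Y^1_{t_0},Y^4_{t_0})\big].$$

**Step 1: $D=4A$.** On $D_{\{1,2\},\{3,4\}}$ the first removed pair is one of the four cross pairs $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$, and all four walks are alive then. Suppose it is $\{1,3\}$, at place $z$. Since $t_0$ is the first coincidence time, $\tau_{12},\tau_{34}\ge t_0$. By the strong Markov property at $t_0$, the conditional probability that $\tau_{12}<\zeta_1\wedge\zeta_2$ and $\tau_{34}<\zeta_3\wedge\zeta_4$ is $h(z,Y^2_{t_0})\,h(z,Y^4_{t_0})$. Taking expectations on $F_{13}$ and exchanging the labels $2$ and $3$ gives $A$. The other three cross pairs give $A$ in the same way.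

The restriction to $F_{12}$, "the pair $12$ is the first of all", makes $A$ hard to compute. So we drop it. Let $\tau=\tau_{12}$, $Z=Y^1_\tau$, and
$$\tilde A=\mathbb E\big[\mathbf 1\{\tau<\zeta\}\,h(Z,Y^3_\tau)\,h(Z,Y^4_\tau)\big].$$

**Lemma 2.** $A\le\tilde A\le6A$.

*Proof.* On $F_{12}$ we have $t_0=\tau<\zeta$, so $A\le\tilde A$.

For the upper bound, let $E$ be the event that $\tau<\zeta$, that $Y^1,Y^3$ meet in $[\tau,\zeta_1\wedge\zeta_3)$, and that $Y^2,Y^4$ meet in $[\tau,\zeta_2\wedge\zeta_4)$. Let $E'$ be the same with $Y^1,Y^4$ meeting and $Y^2,Y^3$ meeting. Let $\mathcal F_t$ be the history of the four walks, their killings and the order up to time $t$. Since $Y^1_\tau=Y^2_\tau=Z$, the strong Markov property gives for every $H\in\mathcal F_\tau$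
$$\mathbb P(E\cap H)=\mathbb P(E'\cap H)=\mathbb E\big[\mathbf 1_H\mathbf 1\{\tau<\zeta\}\,h(Z,Y^3_\tau)\,h(Z,Y^4_\tau)\big].\tag{5}$$
In particular $\mathbb P(E)=\tilde A$. On $\{\tau<\zeta\}$ we have $t_0\le\tau<\zeta$, so exactly one of the six events $F_e$ occurs, and $F_e\cap\{\tau<\zeta\}\in\mathcal F_\tau$. It is enough to show $\mathbb P(E\cap F_e)\le A$ for each $e$. The meetings in $E$ and $E'$ take place after $\tau\ge t_0$, so we may use the strong Markov property at $t_0$; write $z$ for the place of the first coincidence. Each bound is then $A$ after relabeling.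

* $e=12$: here $t_0=\tau$, so (5) gives $\mathbb P(E\cap F_{12})=A$.
* $e=34$: on $E$, after $t_0$, $Y^1$ meets $Y^3$ and $Y^2$ meets $Y^4$ while alive; the probability is at most $\mathbb E[\mathbf 1_{F_{34}}h(Y^1_{t_0},z)h(Y^2_{t_0},z)]=A$.
* $e=14$: likewise at most $\mathbb E[\mathbf 1_{F_{14}}h(z,Y^3_{t_0})h(Y^2_{t_0},z)]=A$.
* $e=23$: likewise at most $\mathbb E[\mathbf 1_{F_{23}}h(Y^1_{t_0},z)h(z,Y^4_{t_0})]=A$.
* $e=13$: the same bound would give $h(z,z)h(Y^2_{t_0},Y^4_{t_0})=h(Y^2_{t_0},Y^4_{t_0})$: one factor is lost, because $Y^1$ and $Y^3$ have already met. So first swap partners: by (5), $\mathbb P(E\cap F_{13})=\mathbb P(E'\cap F_{13})$. On $E'$, $Y^1$ meets $Y^4$ and $Y^2$ meets $Y^3$; the probability is at most $\mathbb E[\mathbf 1_{F_{13}}h(z,Y^4_{t_0})h(Y^2_{t_0},z)]=A$.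
* $e=24$: again with $E'$, at most $\mathbb E[\mathbf 1_{F_{24}}h(Y^1_{t_0},z)h(z,Y^3_{t_0})]=A$.

Summing, $\tilde A\le6A$. $\square$

**Step 2: evaluate $\tilde A$.** For $a>0$ put
$$\rho_a(z)=\mathbb E_{\pi\otimes\pi}[e^{-ap\tau};Z=z],\qquad\rho:=\rho_2,\qquad\sum_z\rho(z)=q .$$
Without killing, $Y^3,Y^4$ are stationary and independent of $(Y^1,Y^2)$, so $Y^3_\tau,Y^4_\tau$ are i.i.d. with law $\pi$ and independent of $(\tau,Z)$; and given the walks, $\tau<\zeta$ has probability $e^{-4p\tau}$. So $\tilde A=\sum_z\rho_4(z)\bar h(z)^2$. The exponent $4$ comes from having four killing clocks; the law of $Z_*$ is $\rho/q$, with exponent $2$. The next lemma compares them.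

**Lemma 3.** $\rho_4\le\rho\le2\rho_4$.

*Proof.* The first inequality is clear. Let $F(t)=\mathbb P_{\pi\otimes\pi}(0<\tau\le t,\ Z=z)$. If $\tau\in(t,2t]$ and $Z=z$, then the pair shifted by time $t$, which has the same law, has its first coincidence in $(0,t]$, at $z$. So $F(2t)-F(t)\le F(t)$. Since $e^{-2p\tau}=\int_\tau^\infty2pe^{-2pt}\,dt$, and $\tau=0$, $Z=z$ has probability $\pi(z)^2$,
$$\rho(z)-\pi(z)^2=\int_0^\infty2pe^{-2pt}F(t)\,dt=\int_0^\infty4pe^{-4pu}F(2u)\,du\le2\int_0^\infty4pe^{-4pu}F(u)\,du=2\big(\rho_4(z)-\pi(z)^2\big).\ \square$$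

**Step 3: assemble.** Let $B=\sum_z\rho(z)\bar h(z)^2$. Then $\frac12B\le\tilde A\le B$ and $\frac16\tilde A\le A\le\tilde A$, and $\delta=D/q^2=4A/q^2$. Hence
$$\tfrac13\,B/q^2\le\delta\le4\,B/q^2.\tag{6}$$
Since $\rho/q$ is the law of $Z_*$ and $\bar h^2/q=c^2$, we have $B/q^2=\mathbb E[c(Z_*)^2]$. This is the first half of (ii), and it gives $\delta\le4c_*^2$. As a check, for $p=1$ walks meet only at time $0$, $\rho=\pi^2$, $\mathbb E[c(Z_*)^2]=\nu^{-4}\sum\pi^4$, and the direct formula gave $\delta=\frac23\nu^{-4}\sum\pi^4$.

**Step 4: three points in one cluster.** It remains to bound $c_*$ itself, a maximum over $x$, by an average over $Z_*$. Three i.i.d. $\pi$ points lie in one cluster with probability $\mathbb E\sum_C\pi(C)^3$. On that event some pair of the three dual walks meets first, while all three are alive, and then the merged walk and the third must coalesce. Up to the first coincidence the walks are independent. Summing over the three choices of the first pair, and dropping the demands that this pair is the first and that the third walk is alive at the meeting,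
$$\mathbb E\sum_C\pi(C)^3\le3\,\mathbb E\big[\mathbf 1\{\tau_{12}<\zeta_1\wedge\zeta_2\}\,h(Z,Y^3_{\tau_{12}})\big]=3\sum_z\rho(z)\bar h(z)=3q^{3/2}\,\mathbb E\,c(Z_*).\tag{7}$$
For every $x$, Jensen's inequality gives
$$c(x)^3q^{3/2}=\bar h(x)^3=(\mathbb E\pi(C_x))^3\le\mathbb E\pi(C_x)^3\le\mathbb E\sum_C\pi(C)^3 .$$
Hence $c_*^3\le3\,\mathbb Ec(Z_*)\le3(\mathbb Ec(Z_*)^2)^{1/2}\le3(3\delta)^{1/2}$, that is, $c_*^6\le27\delta$. This completes (ii). $\blacksquare$

## From the defect to convergence in law

*Proof of Theorem 2(iii).* We close the equivalences through (b).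

**(b) iff (c).** By (ii), $\delta_n\to0$ iff $c_*\to0$.

**(b) implies (a).** By (i) with $z=is$, the characteristic functions converge pointwise to $e^{-s^2/2}$.

**(a) implies (b).** By (i), $\mathbb EW_n^6\le15$, so $\mathbb E[W_n^4;W_n^4>K]\le15K^{-1/2}$ and $W_n^4$ is uniformly integrable. Hence $\mathbb EW_n^4\to\mathbb E\,\mathcal N(0,1)^4=3$.

**(c) implies (d).** By (7), $\mathbb E\max_C(\pi(C)/\sqrt q)^3\le3\,\mathbb Ec(Z_*)\le3c_*\to0$, and $\sqrt q=2\sigma$.

**(d) implies (c).** Choose $x$ with $c(x)=c_*$ and let $w=\pi(C_x)/\sqrt q$. Then $\mathbb Ew=c_*$. Also $\mathbb Ew^2\le q^{-1}\mathbb E\sum_C\pi(C)^2=1$, since two i.i.d. $\pi$ points share a cluster with probability $q$. So $w$ is uniformly integrable along the sequence. As $w\le\max_C\pi(C)/\sqrt q\to0$ in probability, $c_*=\mathbb Ew\to0$. $\blacksquare$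

*Proof of the Corollary.* (1) $\max\bar h\ge\sum_x\pi(x)\bar h(x)=q$, so $c_*\ge\sqrt q=2\sigma$. Also $\bar h(x)\ge\pi(x)h(x,x)=\pi(x)$, so $c_*\ge\pi^*/\sqrt q=\pi^*/(2\sigma)$. By (iii), a Gaussian limit forces $c_*\to0$.

(2) If $P$ is vertex-transitive then $\bar h$ is constant, hence equal to $q$, and $c_*=\sqrt q=2\sigma$. Apply (iii).

(3) Take a killed walk from $x$ and an independent $\pi$-started one. Condition on the order in which the two walks move. At time $0$, and right after the $j$-th move of the pair, the second walk has law $\pi$ and is independent of the first, so they coincide with probability at most $\pi^*$. The number $K$ of moves of the pair before the first killing is independent of the order and the positions, with $\mathbb P(K\ge j)=(1-p)^j$, so $\mathbb E(1+K)=1/p$. Walks that meet before a killing coincide at time $0$ or right after one of these $K$ moves. Hence $\bar h(x)\le\pi^*/p$ and $c_*\le\pi^*/(p\sqrt q)\le\pi^*/(p\nu)$. Apply (iii). $\blacksquare$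

## Fast relaxation makes the meeting place harmless

We prove Theorem 3 and drop the index $n$. By (6) and Theorem 2(iii), it is enough to show $B/q^2\to0$, where $B=\sum\rho\bar h^2$. The danger is that walks meet, with law $\rho/q$, at places where $\bar h$ is large. The plan: $\bar h$ is at most a short-time part plus the smoothed function $P_s\bar h$, and reversibility ties $\bar h$ to $\rho$ so that the smoothed part can be computed in eigenfunctions.

Since $p\,\mathbb EM\to\infty$, $|V|\ge2$ eventually. All eigenvalues of $I-P$ are at most $2$, so $t_{\rm rel}\ge\frac12$ and therefore $p\to0$. With $\lambda=2p/(1-p)\sim2p$ we have $\lambda t_{\rm rel}\to0$ and $\lambda\,\mathbb EM\to\infty$. Use rate-1 walks: $h=\mathbb E_{x,y}e^{-\lambda M}$, $\rho(z)=\mathbb E_{\pi\otimes\pi}[e^{-\lambda M};Z=z]$ with $Z$ the meeting place, $r=\rho/\pi$, $P_t=e^{t(P-I)}$. For $\mu>0$ let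
$$\bar h^{(\mu)}(x)=\sum_y\pi(y)\mathbb E_{x,y}e^{-\mu M},\qquad q_\mu=\mathbb E_{\pi\otimes\pi}e^{-\mu M},\qquad q=q_\lambda .$$
These are the quantities (1) for the model with the same $P$ and noise parameter $\mu/(2+\mu)$, because $2p'/(1-p')=\mu$ for $p'=\mu/(2+\mu)$. So $\bar h^{(\mu)}\le\sqrt{q_\mu}$ by (2).

**Step 1: $\bar h=\lambda(\lambda+I-P)^{-1}r$.** This ties $\bar h$ to the law of the meeting place. Let $L=(P-I)\otimes I+I\otimes(P-I)$, the generator of two independent walks; by reversibility it is self-adjoint in $L^2(\pi\otimes\pi)$. The function $(\lambda-L)h$ vanishes off the diagonal, by the Markov property. Put $\eta(z)=\pi(z)^2\,((\lambda-L)h)(z,z)$. For $g:V\to\mathbb R$, test against $(g\otimes1)(x,y)=g(x)$: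
$$\sum_zg(z)\eta(z)=\langle g\otimes1,(\lambda-L)h\rangle=\langle(\lambda-L)(g\otimes1),h\rangle=\langle(\lambda+I-P)g,\bar h\rangle_\pi=\langle g,(\lambda+I-P)\bar h\rangle_\pi .$$
So $(\lambda+I-P)\bar h=\eta/\pi$. Next let $k(x,y)=\mathbb E_{x,y}[e^{-\lambda M}g(Z)]$. Again $(\lambda-L)k$ vanishes off the diagonal, and on the diagonal $h=1$ and $k(z,z)=g(z)$. So
$$\sum_zg\eta=\langle k,(\lambda-L)h\rangle=\langle(\lambda-L)k,h\rangle=\langle(\lambda-L)k,1\rangle=\langle k,(\lambda-L)1\rangle=\lambda\langle k,1\rangle=\lambda\sum_z\rho g .$$
The first equality uses that $(\lambda-L)h$ lives on the diagonal, where $k=g$; the third that $(\lambda-L)k$ lives there, where $h=1$. Thus $\eta=\lambda\rho$, and the claim follows.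

**Step 2: a bound on $B$ with a free time $s>0$.** Split $\bar h(x)=\mathbb E_{x,\pi}e^{-\lambda M}$ at $M=s$. On $M\le s$ use $\mathbf 1\{M\le s\}\le e\cdot e^{-M/s}$, which gives at most $e\,\bar h^{(1/s)}(x)$. On $M>s$ use the Markov property at time $s$: $e^{-\lambda M}\le e^{-\lambda(M-s)}$, where $M-s$ is the meeting time of the shifted pair, and the second walk is still stationary and independent of the first. This gives at most $\mathbb E_x\bar h(Y^1_s)=P_s\bar h(x)$. So
$$\bar h\le e\,\bar h^{(1/s)}+P_s\bar h\le e\sqrt{q_{1/s}}+P_s\bar h .$$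
Also $P_s\bar h\le\sqrt q$, since $\bar h\le\sqrt q$. With $(a+b)^2\le2a^2+2b^2$, $\sum\rho=q$ and $(P_s\bar h)^2\le\sqrt q\,P_s\bar h$,
$$B\le2e^2q_{1/s}\,q+2\sqrt q\,\langle r,P_s\bar h\rangle_\pi .$$
Expand in an orthonormal eigenbasis of $I-P$ with eigenvalues $\gamma_0=0<\gamma_1=1/t_{\rm rel}\le\gamma_2\le\cdots$, and let $r_i$ be the coefficients of $r$, so $r_0=\langle r,1\rangle_\pi=q$. By Step 1,
$$\langle r,P_s\bar h\rangle_\pi=\sum_ir_i^2\,\frac{\lambda e^{-\gamma_is}}{\lambda+\gamma_i}\le q^2+e^{-s/t_{\rm rel}}\sum_ir_i^2\frac\lambda{\lambda+\gamma_i}=q^2+e^{-s/t_{\rm rel}}\langle r,\bar h\rangle_\pi\le q^2+e^{-s/t_{\rm rel}}q^{3/2},$$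
because $\langle r,\bar h\rangle_\pi=\sum\rho\bar h\le q\sqrt q$. Therefore
$$B/q^2\le2e^2\,q_{1/s}/q+2\sqrt q+2e^{-s/t_{\rm rel}}.\tag{8}$$
We need $s$ large compared with $t_{\rm rel}$, and yet a meeting by time $s$ much less likely than a meeting by time $1/\lambda$. So we need the law of $M$.

**Step 3: $M$ is nearly exponential.** Let $-L_0$ be the compression of $-L$ to the functions on $V\times V$ that vanish on the diagonal. It is self-adjoint; let $\alpha_1\le\alpha_2\le\cdots$ be its eigenvalues, $\varphi_i$ orthonormal eigenfunctions and $\beta_i=\langle\varphi_i,1\rangle^2$. We have $\alpha_1>0$: if $\langle\varphi,-L\varphi\rangle=0$ then $\varphi$ is constant (the pair of continuous-time walks is irreducible), and it vanishes on the diagonal, so $\varphi=0$. The function $u_t(x,y)=\mathbb P_{x,y}(M>t)$ vanishes on the diagonal and solves $\partial_tu_t=L_0u_t$ with $u_0$ the indicator of the off-diagonal. Hence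
$$\mathbb P_{\pi\otimes\pi}(M>t)=\sum_i\beta_ie^{-\alpha_it},\qquad\sum_i\beta_i=1-\nu^2 .$$

*The other eigenvalues are at least $1/t_{\rm rel}$.* The spectrum of $-L$ is $\{\gamma_i+\gamma_j\}$, whose smallest element $0$ is simple and whose second smallest is $\gamma_1$. By the Courant–Fischer min–max principle, restricting the form to a subspace can only raise the $i$-th eigenvalue, so $\alpha_i\ge\gamma_1=1/t_{\rm rel}$ for $i\ge2$.

*Almost all weight is on $\varphi_1$.* Since $\|\varphi_1\|=1$ and its mean is $\langle\varphi_1,1\rangle$, the Poincaré inequality for $L$ (whose spectral gap is $\gamma_1$) gives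
$$1-\beta_1=\mathrm{Var}_{\pi\otimes\pi}(\varphi_1)\le t_{\rm rel}\langle\varphi_1,-L\varphi_1\rangle=\alpha_1t_{\rm rel}.$$

*Size of $\alpha_1$.* Integrating the tail, $\mathbb EM=\sum_i\beta_i/\alpha_i\le1/\alpha_1+t_{\rm rel}$. So $\lambda/\alpha_1\ge\lambda\,\mathbb EM-\lambda t_{\rm rel}\to\infty$, and $\alpha_1t_{\rm rel}=(\alpha_1/\lambda)\,\lambda t_{\rm rel}\to0$. In particular $\beta_1\to1$.

*Laplace transform.* As $\mathbb P(M=0)=\nu^2=1-\sum_i\beta_i$, we have $q_\mu=\nu^2+\sum_i\beta_i\frac{\alpha_i}{\mu+\alpha_i}$. Bounding all terms except that of $\alpha_1$ by their weights,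
$$q_\mu\le(1-\beta_1)+\frac{\alpha_1}\mu\le\alpha_1\Big(t_{\rm rel}+\frac1\mu\Big),\qquad q=q_\lambda\ge\frac{\beta_1\alpha_1}{\lambda+\alpha_1}\ge\frac{\alpha_1}{4\lambda}\quad\text{for large }n,$$
the last because eventually $\beta_1\ge\frac12$ and $\alpha_1\le\lambda$. So $q\le\alpha_1t_{\rm rel}+\alpha_1/\lambda\to0$, and $q_{1/s}/q\le4\lambda(t_{\rm rel}+s)$.

**Step 4: choose $s$.** Take $s=(t_{\rm rel}/\lambda)^{1/2}$. Then $\lambda s=(\lambda t_{\rm rel})^{1/2}\to0$ and $s/t_{\rm rel}=(\lambda t_{\rm rel})^{-1/2}\to\infty$. All three terms of (8) tend to $0$, so $B/q^2\to0$. By (6), $\delta_n\to0$, and by Theorem 2, $W_n\Rightarrow\mathcal N(0,1)$. $\blacksquare$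

## A small mixing set that spoils the limit while $\sigma_n\to0$

For Theorem 4 we want a set $A$ of small mass, so that $\sigma\to0$, but such that walkers in $A$ almost surely merge with each other. The cluster of a point of $A$ is then most of $A$, and its mass should be comparable with $\sigma$.

*Proof of Theorem 4.* Take $n$ large, $|V|=n$, $A\subset V$ with $|A|=m=\lceil n^{3/4}\rceil<n$, $a=m/n$, $p=\epsilon=1/n$, and
$$P=(1-\epsilon)P^0+\epsilon\Pi,\qquad\Pi(x,y)=\tfrac1n,$$
where $P^0(x,\cdot)$ is uniform on $A$ for $x\in A$ and $P^0(x,x)=1$ for $x\notin A$. So a move is, with probability $\epsilon$, a jump to a uniform vertex (a *$\Pi$-move*), and otherwise a $P^0$-move.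

**Step 1: static quantities and $t_{\rm rel}$.** $P$ is symmetric and irreducible, hence reversible with $\pi$ uniform, and $\pi^*/\nu=n^{-1/2}\to0$. On functions orthogonal to constants $\Pi=0$, so $P=(1-\epsilon)P^0$ there. $P^0$ is a projection, and $\mathbf 1_A-a$ is a nonzero invariant function of $P^0$ orthogonal to constants. So the smallest nonzero eigenvalue of $I-P$ is $1-(1-\epsilon)=\epsilon$. Thus $t_{\rm rel}=n$ and $pt_{\rm rel}=1$.

**Step 2: $\bar h$ is at least about $a$ on $A$.** Let $x\in A$. The stationary walk starts in $A$ with probability $a$. If it starts at $x$, the walks have met. If two dual walks are at distinct points of $A$, they meet by a $P^0$-move at rate $2(1-p)(1-\epsilon)/m$, other $P^0$-moves keep them at distinct points of $A$, and $\Pi$-moves and killings occur at total rate $2p+2(1-p)\epsilon$. So they meet before any $\Pi$-move or killing with probability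
$$\frac{2(1-p)(1-\epsilon)/m}{2(1-p)(1-\epsilon)/m+2p+2(1-p)\epsilon}\to1,$$
since $m(p+\epsilon)\to0$. Hence $\bar h(x)\ge a(1-o(1))$.

**Step 3: $q$ is at most about $2a^2$.** Let $T_0=0$ and let $T_1<T_2<\cdots$ be the times of $\Pi$-moves of the pair. Between them, walks in $A$ stay in $A$ and walks outside $A$ do not move. So a meeting in $[T_k,T_{k+1})$ requires that at $T_k$ the walks are both in $A$, or equal. Both $P^0$ and $\Pi$ preserve the uniform law, so conditionally on the $\Pi$-clocks and the (independent) killing clocks the positions at $T_k$ are i.i.d. uniform, and the requirement has probability at most $a^2+\frac1n$. The expected number of $\Pi$-moves of the pair before its first killing is $\frac{2(1-p)\epsilon}{2p}\le1$, so the expected number of intervals $[T_k,T_{k+1})$ begun before it is at most $2$. Hence $q\le2(a^2+\frac1n)\to0$.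

**Step 4: conclusions.** Since $a^2\ge n^{-1/2}$ is much larger than $1/n$, (2) gives
$$\liminf c_*\ge\liminf\frac{a(1-o(1))}{\sqrt{2(a^2+1/n)}}=\frac1{\sqrt2}.$$
By Theorem 2(iii), $W_n\not\Rightarrow\mathcal N(0,1)$. Next, $\sigma_n^2=q/4\to0$. Finally, $\mathbb P(\lambda M\le K)\le e^K\,\mathbb Ee^{-\lambda M}=e^Kq\to0$ for every $K$, so $\lambda M\to\infty$ in probability. Hence $\lambda\,\mathbb EM\to\infty$, and as $\lambda\sim2p$, $p\,\mathbb EM\to\infty$. Since $t_{\rm rel}=1/p$, also $\mathbb EM/t_{\rm rel}=p\,\mathbb EM\to\infty$. $\blacksquare$
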